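\title{Non-contractible Vietoris--Rips complexes of $\mathbb{Z}^n$ at scales beyond $n$}

\begin{abstract}
We show that the Vietoris--Rips complex $\mathrm{Rips}_t(\mathbb{Z}^n)$ of the lattice $\mathbb{Z}^n$ with the $\ell^1$ metric need not be contractible when $t\ge n$: the complex $\mathrm{Rips}_{5952}(\mathbb{Z}^{5807})$ is not. More generally, for every $c<12/11$ and all large $n$, the complex is not contractible for any $t$ with $0\le t\le cn$. The proof constructs a maximal simplex that is a single orbit of an elementary abelian $2$-group of reflections and applies Smith's fixed point theorem. Maximality of the simplex is a rigidity statement about integer-valued functions on $\mathbb{F}_2^k$ with nonnegative Fourier transform.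
\end{abstract}

\section{Introduction}

For a metric space $Z$ and a real number $t$, the \emph{Vietoris--Rips complex} $\mathrm{Rips}_t(Z)$ is the simplicial complex with vertex set $Z$ whose simplices are the finite nonempty subsets of $Z$ of diameter at most $t$. It is what one sees of $Z$ when points within distance $t$ of each other are regarded as neighbors. We give $\mathbb{Z}^n$ the word metric of the standard basis, that is, the $\ell^1$ metric $d(y,z)=\sum_{i=1}^n|y_i-z_i|$. Distances are integers, so $\mathrm{Rips}_t(\mathbb{Z}^n)=\mathrm{Rips}_{\lfloor t\rfloor}(\mathbb{Z}^n)$.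

From far away $\mathbb{Z}^n$ looks like $\mathbb{R}^n$, and one expects $\mathrm{Rips}_t(\mathbb{Z}^n)$ to be contractible once $t$ is large. Virk proved this, with a bound on $t$ that is cubic in $n$, and the bound was improved to $t\ge n^2+n-1$. How small can $t$ be? The unit cube, which has diameter $n$, gives a lower bound.

\begin{proposition}\label{prop:small}
If $0\le t<n$, then $\mathrm{Rips}_t(\mathbb{Z}^n)$ is not contractible.
\end{proposition}

\begin{proof}
Let $u=\lfloor t\rfloor\le n-1$ and let $Q=\{0,1\}^{u+1}\times\{0\}^{n-u-1}$. Replace each of the first $u+1$ coordinates of a point by the nearest element of $\{0,1\}$ and the other coordinates by $0$. This map $\mathbb{Z}^n\to Q$ does not increase distances and fixes $Q$, so it induces a simplicial retraction of $\mathrm{Rips}_u(\mathbb{Z}^n)$ onto $\mathrm{Rips}_u(Q)$. Two points of $Q$ are at distance greater than $u$ exactly when they are antipodal in the cube. Hence $\mathrm{Rips}_u(Q)$ is the join of $2^u$ two-point spaces, the boundary of a cross-polytope, which is a sphere of dimension $2^u-1$. A retract of a contractible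 space is contractible, and a sphere is not.
\end{proof}

At $t=n$ this obstruction disappears: every unit cube becomes a simplex. For $n=1$ nothing else goes wrong. If $t\ge1$, the complex on an interval of integers grows to the complex on an interval with one more point by coning off a simplex, so all these complexes are contractible, and so is their increasing union $\mathrm{Rips}_t(\mathbb{Z})$. It is natural to guess that the cubes are the last obstruction in every dimension, and this is the conjecture posed in \cite{Zaremsky}:
\begin{quote}
\emph{For every $n\ge1$ and every real $t\ge n$, the complex $\mathrm{Rips}_t(\mathbb{Z}^n)$ is contractible.}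
\end{quote}
We disprove it. Call a complex \emph{$\mathbb{F}_2$-acyclic} if its homology with coefficients in $\mathbb{F}_2$ is that of a point. Contractible complexes are $\mathbb{F}_2$-acyclic.

\begin{theorem}\label{thm:A}
There are integers $t\ge n$ such that $\mathrm{Rips}_t(\mathbb{Z}^n)$ is not $\mathbb{F}_2$-acyclic, hence not contractible. One may take $n=5807$ and $t=5952$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every real $c<12/11$ there is $n_0$ such that for all $n\ge n_0$ and all real $t$ with $0\le t\le cn$, the complex $\mathrm{Rips}_t(\mathbb{Z}^n)$ is not contractible.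
\end{theorem}

So the conjecture fails for all sufficiently large $n$. Let $t^*(n)$ be the least integer such that $\mathrm{Rips}_t(\mathbb{Z}^n)$ is contractible for all $t\ge t^*(n)$. Theorem~\ref{thm:B} gives $t^*(n)>cn$ for $n\ge n_0(c)$, hence
\[
\liminf_{n\to\infty}\frac{t^*(n)}{n}\ge\frac{12}{11},
\]
while $t^*(n)\le n^2+n-1$ by the result quoted above. We do not claim that $12/11$ is optimal.

We never exhibit a homology class. We use a group $P$ of isometries of $\mathbb{Z}^n$ that is an elementary abelian $2$-group, that is, isomorphic to $\mathbb{F}_2^k$ for some $k$. By Smith's theorem, if $\mathrm{Rips}_D(\mathbb{Z}^n)$ were $\mathbb{F}_2$-acyclic, its $P$-fixed set would be connected. A maximal simplex whose vertices form one $P$-orbit has an isolated fixed point at its barycenter, and when $D\ge n$ an orbit inside a unit cube gives a second fixed point (Sections~\ref{sec:smith} and~\ref{sec:weights}). The task is then to find an orbit $S$ of diameter $D\ge n$ such that every lattice point outside $S$ is at distance at least $D+1$ from some point of $S$. Section~\ref{sec:weights} translates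 this into Fourier analysis on $\mathbb{F}_2^k$. Section~\ref{sec:model} gives a simple family in which $D/n$ tends to $1$ from below. Sections~\ref{sec:gadget} and~\ref{sec:main} improve the limit to $12/11$ by means of a function of total mass $12$ supported on $11$ points, and Section~\ref{sec:proofs} deduces the theorems.

\section{Isolated fixed simplices}\label{sec:smith}

We need the following case of Smith's theorem, and we include the short proof. For a group $P$ acting simplicially on a complex $L$, let $L^P$ be the subcomplex of simplices all of whose vertices are fixed by $P$.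

\begin{theorem}[Smith]\label{thm:smith}
Let an elementary abelian $2$-group $P$ act simplicially on a finite-dimensional simplicial complex $L$, so that an element mapping a simplex to itself fixes each of its vertices. If $L$ is $\mathbb{F}_2$-acyclic, then so is $L^P$. In particular $L^P$ is nonempty and connected.
\end{theorem}

\begin{proof}
If $P_0$ has index $2$ in $P$, then $P/P_0$ acts on $L^{P_0}$, the action satisfies the same hypothesis, and $(L^{P_0})^{P/P_0}=L^P$. By induction on $|P|$ we may therefore assume that $P=\{1,g\}$.

Let $C$ be the simplicial chain complex of $L$ over $\mathbb{F}_2$; the simplices form a basis, which $g$ permutes. The chain map $\sigma=1+g$ kills each simplex $s$ with $gs=s$ and sends both $s$ and $gs$ to $s+gs$ otherwise. So $\sigma C$ is spanned by the sums $s+gs$ with $gs\ne s$, and $\ker\sigma$ is spanned by these sums together with the simplices satisfying $gs=s$. By the hypothesis on the action, the latter are the simplices of $L^P$ and span the subcomplex $C(L^P)$. We obtain a short exact sequence of chain complexes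
\[
0\to\sigma C\oplus C(L^P)\to C\xrightarrow{\ \sigma\ }\sigma C\to0 .
\]
For $d\ge1$ we have $H_d(C)=0$, so the connecting map $H_{d+1}(\sigma C)\to H_d(\sigma C)\oplus H_d(L^P)$ is onto. Since $H_{d+1}(\sigma C)=0$ for $d\ge\dim L$, downward induction gives $H_d(\sigma C)=H_d(L^P)=0$ for all $d\ge1$. The long exact sequence now ends with
\[
0\to H_0(\sigma C)\oplus H_0(L^P)\to\mathbb{F}_2\to H_0(\sigma C)\to0,
\]
so $2\dim H_0(\sigma C)+\dim H_0(L^P)=1$, and $H_0(L^P)=\mathbb{F}_2$.
\end{proof}

Finite dimension is what starts the induction, and it cannot be dropped: the join of infinitely many two-point spaces is acyclic, because each cycle misses some pair and is coned off by a point of it, yet swapping all pairs fixes nothing.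

For a finite set $S\subset\mathbb{Z}^n$ and $z\in\mathbb{Z}^n$ put $\operatorname{rad}_S(z)=\max_{s\in S}d(z,s)$. A simplex $S$ of $\mathrm{Rips}_D(\mathbb{Z}^n)$ is maximal if and only if $\operatorname{rad}_S(z)>D$ for all $z\notin S$.

\begin{proposition}\label{prop:criterion}
Let an elementary abelian $2$-group $P$ act on $\mathbb{Z}^n$ by isometries, and let $D\ge0$. Suppose that $S\ne T$ are $P$-orbits of diameter at most $D$ and that $\operatorname{rad}_S(z)>D$ for all $z\notin S$. Then $\mathrm{Rips}_D(\mathbb{Z}^n)$ is not $\mathbb{F}_2$-acyclic.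
\end{proposition}

\begin{proof}
The complex $K=\mathrm{Rips}_D(\mathbb{Z}^n)$ is finite-dimensional, since a simplex lies in the ball of radius $D$ about any of its vertices, and all such balls have the same finite size. An isometry may permute the vertices of a simplex of $K$ nontrivially, so we pass to the barycentric subdivision $K'$. Its vertices are the simplices of $K$, its simplices are the chains $s_0\subsetneq\dots\subsetneq s_k$, and it is homeomorphic to $K$. An element of $P$ that maps a chain to itself fixes each $s_j$, because the $s_j$ have different sizes. So Theorem~\ref{thm:smith} applies to $K'$, and $(K')^P$ is the complex of chains of $P$-invariant simplices of $K$.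

Both $S$ and $T$ are vertices of $(K')^P$. No proper nonempty subset of $S$ is invariant, since $S$ is a single orbit, and no simplex properly contains $S$, since $S$ is maximal. Thus $S$ is an isolated vertex of $(K')^P$ and $T$ is another vertex. So $(K')^P$ is disconnected, and $K$ is not $\mathbb{F}_2$-acyclic.
\end{proof}

\section{Orbits from weight functions}\label{sec:weights}

\subsection*{Fourier conventions}
Let $H$ be an elementary abelian $2$-group, written additively. Its characters are the homomorphisms $\chi:H\to\{\pm1\}$. They form a group $\hat H$ of order $|H|$ under multiplication, with identity the trivial character $1$ and with $\chi^2=1$; a nontrivial character equals $-1$ on exactly half of $H$. For $f:H\to\mathbb{R}$ put $\hat f(\chi)=\sum_hf(h)\chi(h)$. Then $\widehat{\psi f}(\chi)=\hat f(\psi\chi)$, and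
\[
f(h)=\frac1{|H|}\sum_\chi\hat f(\chi)\chi(h),\qquad \sum_\chi\hat f(\chi)=|H|f(0),\qquad\sum_\chi\hat f(\chi)^2=|H|\sum_hf(h)^2 .
\]
The characters of a product $H_1\times H_2$ are the products $\chi_1(h_1)\chi_2(h_2)$, written $(\chi_1,\chi_2)$, and the transform of $f_1(h_1)f_2(h_2)$ is $\hat f_1(\chi_1)\hat f_2(\chi_2)$.

\subsection*{The orbit of a weight}
The simplest involutions of $\mathbb{Z}^n$ reflect some coordinates in the midpoints of the sides of a fixed box, and the natural candidate for $S$ is the orbit of a corner of the box. If such a group is written as $\hat G$, each coordinate is labeled by an element $g\in G$, and $\psi\in\hat G$ reflects the coordinates with $\psi(g)=-1$. The side lengths are a function on $G$.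

\begin{definition}
Let $G$ be an elementary abelian $2$-group. A \emph{weight} on $G$ is a nonzero function $W:G\to\mathbb{Z}_{\ge0}$ such that $\hat W\ge0$ on $\hat G$ and $\hat W(\chi)=0$ for some $\chi$. A function $E:G\to\mathbb{Z}$ is \emph{$W$-admissible} if $|E|\le W$ and $E\equiv W\pmod2$. The weight $W$ is \emph{rigid} if every $W$-admissible $E$ with $E(0)=W(0)$ and $\hat E\ge0$ has the form $\chi W$ with $\chi\in\hat G$.
\end{definition}

For a weight $W$ let $\Gamma=\{g\ne0:W(g)\neq0\}$, $n(W)=|\Gamma|$ and $D(W)=\frac12\sum_GW$. We encode $z\in\mathbb{Z}^\Gamma$ by the function $E_z(g)=2z_g-W(g)$ on $\Gamma$, which is twice the displacement of $z$ from the center of the box $\prod_g[0,W(g)]$. This is a bijection onto the integer functions congruent to $W$ modulo $2$, the box corresponds to $|E_z|\le W$, and $d(y,z)=\frac12\sum_\Gamma|E_y-E_z|$. The group $\hat G$ acts by $E\mapsto\psi E$, that is, $\psi$ replaces $z_g$ by $W(g)-z_g$ when $\psi(g)=-1$ and leaves the other coordinates alone. Let $p_\chi$ be the corner of the box with $E_{p_\chi}=\chi W$, and let $S_W=\{p_\chi:\chi\in\hat G\}$,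 which is one orbit since $\psi p_\chi=p_{\psi\chi}$. The value $W(0)$ is not a side of the box; it is fixed by the requirement that the minimum of $\hat W$ be $0$.

\begin{lemma}\label{lem:dictionary}
Let $W$ be a rigid weight, $S=S_W$ and $D=D(W)$. Then $\operatorname{rad}_S(z)\ge D$ for all $z\in\mathbb{Z}^\Gamma$, with equality if and only if $z\in S$.
\end{lemma}

\begin{proof}
Let $z$ be in the box and extend $E=E_z$ to $G$ by $E(0)=W(0)$ and $E=0$ where $W=0$. Then $E$ is $W$-admissible, and $|E-\chi W|=W-\chi E$ because $|E|\le W$. The function $W-\chi E$ vanishes outside $\Gamma$, so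
\begin{equation}\label{eq:distance}
d(z,p_\chi)=\tfrac12\sum_G(W-\chi E)=D-\tfrac12\hat E(\chi).
\end{equation}
For $z=p_\psi$ this is $D-\frac12\hat W(\psi\chi)$, whose maximum over $\chi$ is $D$ by the definition of a weight. So $\operatorname{rad}_S=D$ on $S$. If $z$ is in the box and $\operatorname{rad}_S(z)\le D$, then $\hat E\ge0$ by \eqref{eq:distance}, and rigidity gives $z\in S$. Thus $\operatorname{rad}_S\ge D$ on the box, with equality exactly on $S$.

If $z$ is outside the box, let $z'$ be obtained by moving each $z_g$ to the nearest point of $[0,W(g)]$. For every $p$ in the box, $z'_g$ lies between $z_g$ and $p_g$, so $d(z,p)=d(z,z')+d(z',p)$. Hence $\operatorname{rad}_S(z)=d(z,z')+\operatorname{rad}_S(z')\ge D+1$.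
\end{proof}

In particular $D(W)$ is an integer, the diameter of $S_W$. Products of such sets behave well, and we will need them to reach every pair $(n,t)$ in Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:product}
Let $W_1,\dots,W_l$ be rigid weights, $n=\sum_kn(W_k)$ and $D=\sum_kD(W_k)$. Suppose that $D\ge n$ and that $W_k(g)\ge2$ for some $k$ and some $g\ne0$. Then $\mathrm{Rips}_D(\mathbb{Z}^n)$ is not $\mathbb{F}_2$-acyclic.
\end{proposition}

\begin{proof}
Let $S\subset\mathbb{Z}^n$ be the product of the sets $S_{W_k}$ and $P$ the product of the groups $\hat G_k$; it acts transitively on $S$. The $\ell^1$ distance is the sum of the distances in the factors, and the factors of a point of $S$ can be chosen independently, so $\operatorname{rad}_S$ is the sum of the functions $\operatorname{rad}_{S_{W_k}}$. By Lemma~\ref{lem:dictionary}, $\operatorname{rad}_S\ge D$ with equality exactly on $S$. So $S$ has diameter $D$ and $\operatorname{rad}_S>D$ off $S$.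

Write $W_g$ for the side of the product box in coordinate $g$, and let $T$ be the orbit of the point $(\lfloor W_g/2\rfloor)_g$. The points of $T$ have $g$-th coordinate $\lfloor W_g/2\rfloor$ or $\lceil W_g/2\rceil$, so $T$ lies in a unit cube and $\operatorname{diam}T\le n\le D$. This is the only use of $D\ge n$. In a coordinate with $W_g\ge2$ the points of $T$ have entries strictly between $0$ and $W_g$, while the points of $S$ have entry $0$ or $W_g$. So $T\ne S$, and Proposition~\ref{prop:criterion} applies.
\end{proof}

\begin{example}[the segment]\label{ex:segment}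
On $G=\mathbb{F}_2$ let $W\equiv1$. Then $\hat W$ takes the values $2$ and $0$, and both admissible $E$ with $E(0)=1$ are characters, so $W$ is a rigid weight. Here $n(W)=D(W)=1$ and $S_W=\{0,1\}\subset\mathbb{Z}$. A product of $n$ segments is the unit cube, with $D=n$; then $T=S$ and there is no contradiction, which is why Proposition~\ref{prop:product} asks for a side of length at least $2$.
\end{example}

\begin{example}[the tetrahedron]\label{ex:tetra}
On $G=\mathbb{F}_2^2$ let $W\equiv1$, so that $\hat W$ takes the values $4,0,0,0$, $n(W)=3$ and $D(W)=2$. The four characters give $S_W=\{111,100,010,001\}$. An admissible $E$ with $E(0)=1$ is one of eight sign patterns on $\Gamma$. Four of them are characters. The other four are $E=-\chi$ on $\Gamma$, and then $\hat E(\chi)=1-3<0$; in geometric terms, a vertex of the cube outside $S_W$ is antipodal to a point of $S_W$. So $W$ is rigid, and $S_W$ is a maximal simplex of $\mathrm{Rips}_2(\mathbb{Z}^3)$. The orbit $T=\{000,011,101,110\}$ also has diameter $2$. By Proposition~\ref{prop:criterion}, $\mathrm{Rips}_2(\mathbb{Z}^3)$ is not $\mathbb{F}_2$-acyclic,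 in agreement with Proposition~\ref{prop:small}.
\end{example}

The tetrahedron shows the whole mechanism, but with $D<n$. Two observations locate the difficulty in reaching $D\ge n$. First, long sides are necessary. If $W\le1$ on $\Gamma$, a zero of $\hat W$ forces $W(0)\le n$, so $D=\frac12(W(0)+n)\le n$; and if $D=n$, then every sign pattern has $\hat E\ge W(0)-n=0$, so rigidity makes $S_W$ the whole unit cube. Second, long sides work against rigidity, because they admit small values of $E$. If $W$ is even on all of $\Gamma$, the center of the box is a lattice point, the corresponding $E$ vanishes on $\Gamma$, and $\hat E=W(0)\ge0$. A useful weight must have average about $2$ or more on its support, and enough odd values to keep lattice points away from the center.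

\section{A model family with $D/n$ tending to $1$}\label{sec:model}

From now on $N=2^\kappa\ge4$, $r=N/2$, $A=\mathbb{F}_2^\kappa$, and $B=\mathbb{F}_2^r$ with basis $b_1,\dots,b_r$. A character of $B$ is a choice of signs $\varepsilon=(\varepsilon_1,\dots,\varepsilon_r)$, its values on the basis.

We put half of the mass on a few very long sides, and use many short odd sides to enforce rigidity. Let $H$ be an elementary abelian $2$-group, and let $E$ be a function on $H\times B$ supported on the \emph{layers} $H\times\{0\}$, $H\times\{b_1\},\dots,H\times\{b_r\}$, with restrictions $E_0,E_1,\dots,E_r:H\to\mathbb{R}$. Then $\hat E(\chi,\varepsilon)=\hat E_0(\chi)+\sum_i\varepsilon_i\hat E_i(\chi)$, and the signs are arbitrary, so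
\begin{equation}\label{eq:layers}
\hat E\ge0\quad\Longleftrightarrow\quad\hat E_0\ge\sum_{i=1}^r|\hat E_i|\ \text{ on }\hat H .
\end{equation}
Summing over $\hat H$ gives $|H|E(0)\ge\sum_i\sum_\chi|\hat E_i(\chi)|$. The value $E(0)=W(0)$ is thus a budget for the $\ell^1$ norms of the transforms of the upper layers. If admissibility forces these norms to use up the whole budget, every inequality is an equality, and equality cases can be classified.

Take $H=A$. The first attempt, $W_i\equiv1$ and $W_0\equiv r$, is not rigid: for arbitrary characters $\theta_i$, the function with $E_i=\theta_i$ and $E_0=\sum_i\theta_i$ is admissible and satisfies \eqref{eq:layers}. Nothing ties the layers together. The remedy is to puncture the upper layers at $0$. Let $\delta_0$ be the indicator function of $0\in A$, and put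
\[
\tau=1-\delta_0,\qquad\alpha=\Big(1-\frac2N\Big)+\delta_0 .
\]
Then $\hat\tau(1)=\hat\alpha(1)=N-1$, and $\hat\tau(\theta)=-1$, $\hat\alpha(\theta)=1$ for $\theta\ne1$. So $\alpha$ is the function with $\hat\alpha=|\hat\tau|$, and $r\alpha$ is the bottom layer that gives equality in \eqref{eq:layers} when all upper layers are $\tau$. It is integral:
\[
r\alpha(0)=N-1,\qquad r\alpha(a)=r-1\quad(a\ne0),
\]
and both numbers are odd and positive because $N\ge4$. The denominator in $\alpha(a)=(r-1)/r$ is what ties the layers together.

\begin{lemma}\label{lem:align}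
Let $\theta_1,\dots,\theta_r\in\hat A$. If $\alpha(a)\sum_i\theta_i(a)$ is an odd integer for every $a\ne0$, then $\theta_1=\dots=\theta_r$.
\end{lemma}

\begin{proof}
Let $a\ne0$ and $Y=\sum_i\theta_i(a)$. Since $(r-1)Y/r$ is an integer and $\gcd(r-1,r)=1$, we have $r\mid Y$; since it is odd, $Y\ne0$. As $|Y|\le r$, we get $Y=\pm r$, so all $\theta_i(a)$ are equal.
\end{proof}

The number of layers matters. With $N$ layers in place of $N/2$, the bottom weight $N\alpha(a)=N-2$ is even, and taking half of the $\theta_i$ equal to $1$ and half equal to some $\theta\ne1$ in $E_i=\theta_i\tau$, $E_0=\alpha\sum_i\theta_i$ gives an admissible $E$ with $\hat E\ge0$ that vanishes at points where the weight does not.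

The lower bound for punctured layers is the following. Note that $\tau$ is an equality case: $\sum|\hat\tau|=2(N-1)$.

\begin{lemma}\label{lem:punctured}
Let $\varphi:A\to\mathbb{R}$ with $\varphi(0)=0$. Then $\sum_\theta|\hat\varphi(\theta)|\ge2\sum_a|\varphi(a)|$. If equality holds, then
\begin{itemize}
\item[(i)] there are $\sigma=\pm1$ and $\theta_0\in\hat A$ with $\sigma\theta_0(a)\varphi(a)\ge0$ for all $a$;
\item[(ii)] $|\varphi(a+a')|\le|\varphi(a)|+|\varphi(a')|$ for all $a,a'$.
\end{itemize}
\end{lemma}

\begin{proof}
Assume $\varphi\ne0$. Let $\mathsf P$ and $\mathsf M$ be the sets of characters where $\hat\varphi$ is positive and negative. Since $\sum_\theta\hat\varphi(\theta)=N\varphi(0)=0$, the positive and negative parts have the same mass $\mu=\sum_{\mathsf P}\hat\varphi=\sum_{\mathsf M}|\hat\varphi|=\frac12\sum|\hat\varphi|>0$. This lets us pair them off in the inversion formula: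
\[
\varphi(a)=\frac1N\Big(\sum_{\theta\in\mathsf P}\hat\varphi(\theta)\theta(a)-\sum_{\theta'\in\mathsf M}|\hat\varphi(\theta')|\theta'(a)\Big)=\frac1{N\mu}\sum_{\theta\in\mathsf P,\ \theta'\in\mathsf M}\hat\varphi(\theta)|\hat\varphi(\theta')|\big(\theta(a)-\theta'(a)\big).
\]
Distinct characters differ, by $2$, on half of $A$, so $\sum_a|\theta(a)-\theta'(a)|=N$. The triangle inequality gives $\sum_a|\varphi(a)|\le\frac1{N\mu}\mu^2N=\mu$, which is the claimed bound.

Suppose equality holds. Then for each $a$ the numbers $\theta(a)-\theta'(a)$, $(\theta,\theta')\in\mathsf P\times\mathsf M$, do not take both signs. If $\theta\mapsto\theta(a)$ took both values on $\mathsf P$ and both values on $\mathsf M$, both $2$ and $-2$ would occur. So $A=A_{\mathsf P}\cup A_{\mathsf M}$, where $A_{\mathsf P}$ is the set of $a$ at which all characters in $\mathsf P$ agree, and $A_{\mathsf M}$ is defined in the same way. Both are subgroups. If $a\notin A_{\mathsf P}$ and $a'\notin A_{\mathsf M}$, then $a\in A_{\mathsf M}$, $a'\in A_{\mathsf P}$, and $a+a'$ lies in neither. So one of the subgroups is $A$, and $\mathsf P$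 or $\mathsf M$ is a single character $\theta_0$. Replacing $\varphi$ by $-\varphi$ exchanges the two cases, so let $\mathsf P=\{\theta_0\}$. Then $\hat\varphi(\theta_0)=\sum_{\mathsf M}|\hat\varphi|$, and
\[
\theta_0(a)\varphi(a)=\frac1N\sum_{\theta'\in\mathsf M}|\hat\varphi(\theta')|\big(1-\theta_0\theta'(a)\big)\ge0 .
\]
This is (i), and the middle expression equals $|\varphi(a)|$. Now (ii) follows term by term from $(1-u)+(1-v)-(1-uv)=(1-u)(1-v)\ge0$ for $u,v=\pm1$.
\end{proof}

\begin{proposition}\label{prop:model}
The function $V$ on $A\times B$ with layers $V_0=r\alpha$ and $V_1=\dots=V_r=\tau$, and zero elsewhere, is a rigid weight with $n(V)=(r+1)(N-1)$ and $D(V)=r(N-1)$.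
\end{proposition}

\begin{proof}
We have $\hat V(\theta,\varepsilon)=r|\hat\tau(\theta)|+\hat\tau(\theta)\sum_i\varepsilon_i\ge0$, with equality at $\theta=1$, $\varepsilon=(-1,\dots,-1)$. Each of the $r+1$ layers contributes the $N-1$ points with $a\neq0$ to $\Gamma$, and $\sum V=r\hat\alpha(1)+r\hat\tau(1)=2r(N-1)$.

Let $E$ be $V$-admissible with $E(0)=N-1$ and $\hat E\ge0$. For $i\ge1$ we have $E_i(0)=0$ and $E_i(a)=\pm1$ for $a\ne0$. By \eqref{eq:layers} and Lemma~\ref{lem:punctured},
\[
N(N-1)=\sum_\theta\hat E_0(\theta)\ge\sum_i\sum_\theta|\hat E_i(\theta)|\ge r\cdot2(N-1)=N(N-1).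
\]
So equality holds throughout. By Lemma~\ref{lem:punctured}(i), $E_i=\sigma_i\theta_i\tau$ with $\sigma_i=\pm1$ and $\theta_i\in\hat A$. Equality in \eqref{eq:layers} gives $\hat E_0(\theta)=\sum_i|\hat\tau(\theta\theta_i)|=\sum_i\hat\alpha(\theta\theta_i)$, so $E_0=\alpha\sum_i\theta_i$. For $a\neq0$ the integer $E_0(a)\equiv r-1$ is odd, so all $\theta_i$ equal one $\theta$ by Lemma~\ref{lem:align}, and $E=\chi V$ for $\chi=(\theta,(\sigma_i))$.
\end{proof}

The model misses by the size of the bottom layer: $D(V)-n(V)=-(N-1)$. It also shows what to change. The bottom layer and the upper layers have the same mass, so $D$ is the total weight of the upper layers, while $n$ is the number of points in the upper layers up to a term of lower order. To get $D>n$ we need upper layers whose average weight exceeds $1$. We replace each point of weight $1$ by a copy of a fixed function $w$ on a small group $X$, with $\sum w$ larger than the size of its support. For the budget argument to survive, we need $\hat w\ge0$, and $w$ must minimize $\sum|\hat e|$ among $w$-admissible $e$.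

\section{A function of mass $12$ on $11$ points}\label{sec:gadget}

Let $X\subset\mathbb{F}_2^5$ be the group of the $16$ vectors $x=(x_1,\dots,x_5)$ with an even number $|x|$ of nonzero entries. Let $O=\{|x|=2\}$, which has $10$ elements, identified with the $2$-subsets of $\{1,\dots,5\}$, and let $F=\{|x|=4\}$, which has $5$. Put
\[
w(x)=2-\tfrac12|x|,
\]
so $w$ is $2,1,0$ on $\{0\},O,F$. A function $e:X\to\mathbb{Z}$ is $w$-admissible if and only if $e(0)\in\{-2,0,2\}$, $e=\pm1$ on $O$ and $e=0$ on $F$.

\subsection*{Characters as edges}
Set $x_0=0$, and for $J\subset\{0,1,\dots,5\}$ with $|J|$ even let $\chi_J(x)=(-1)^{\sum_{j\in J}x_j}$. The map $J\mapsto\chi_J$ turns symmetric difference into product. It is onto $\hat X$, because every character of $X$ extends to $\mathbb{F}_2^5$ and $J\setminus\{0\}$ is an arbitrary subset of $\{1,\dots,5\}$. There are $32$ sets $J$ and $16$ characters, and $\chi_{\{0,\dots,5\}}=(-1)^{|x|}=1$, so $\chi_J=\chi_{J'}$ exactly when $J'$ is $J$ or its complement. Hence $\hat X$ consists of $1$ and $15$ characters $\chi_{ij}$, one for each edge of the complete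 graph on the six points $0,\dots,5$. The product of two adjacent edges is the third side of their triangle, and the product of two disjoint edges is the edge on the remaining two points. These rules are invariant under all permutations of the six points. For a $3$-subset $R$, the set $U_R$ consisting of $1$ and the three edges in $R$ is a subgroup of order $4$, and the product of its elements is $1$.

Since $\sum_{j=1}^5\chi_{0j}(x)=5-2|x|$, we have $w=\frac14\big(3+\sum_j\chi_{0j}\big)$, so $\hat w$ is $12$ at $1$, is $4$ on the five edges through $0$, and is $0$ on the other ten edges. In particular $\hat w\ge0$ and $\sum|\hat w|=32$.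

The value $w(0)=2$ is what makes the average weight exceed $1$, and it has a price: admissible functions may vanish at $0$, and some of them tie with $w$. For $c=\{i,j\}\in O$ let $\beta_c=1_O-2\cdot1_{\{c\}}$. Let $\mathbf 1_0$ be the indicator function of $0\in X$. From $1_O=w-2\cdot\mathbf 1_0$ we get
\[
\hat\beta_c(\xi)=\hat w(\xi)-2-2\xi(c),\qquad\chi_J(c)=(-1)^{|J\cap c|}.
\]
At $1$ this is $8$. On an edge through $0$ it is $2-2\xi(c)$, which is $4$ for the edges $0i$, $0j$ and $0$ for the other three. On an edge $J$ not through $0$ it is $-2-2\xi(c)$, which is $-4$ if $J=c$ or $J\cap c=\emptyset$ and $0$ otherwise. So with $R=\{0,i,j\}$ and $R'$ its complement, $|\hat\beta_c|=4\cdot1_{U_R}+4\cdot1_{U_{R'}}$, and again $\sum|\hat\beta_c|=32$. As $c$ runs through $O$, the pair $\pi=R|R'$ runs through the ten partitions of the six points into two triangles.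

For $m\in\hat X$ and such a partition $\pi=R|R'$, define the \emph{star} $\lambda_m$ and the \emph{double triangle} $\nu_{m,\pi}$ with \emph{center} $m$ by
\[
\lambda_m(\xi)=\hat w(m\xi),\qquad\nu_{m,\pi}=4\cdot1_{mU_R}+4\cdot1_{mU_{R'}},
\]
and let $\mathcal V$ be the set of all these functions on $\hat X$. It is closed under translations $v\mapsto v(\xi_0\,\cdot)$. Every $v\in\mathcal V$ has the following properties.
\begin{itemize}
\item[(V1)] $v\ge0$ and $\sum_\xi v(\xi)=32$.
\item[(V2)] At its center $v$ equals $12$ (star) or $8$ (double triangle); all other values are $0$ or $4$.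
\item[(V3)] The support of a star has $6$ elements. The support of $\nu_{m,\pi}$ is $mK_\pi$ with $K_\pi=U_R\cup U_{R'}$; it has $7$ elements, and their product is $m$.
\item[(V4)] $v=\hat\eta$ for an integer-valued function $\eta$ on $X$ with $|\eta|\le\eta(0)=2$.
\end{itemize}
Only two points need comment. In (V3), the product over each coset $mU_R$, $mU_{R'}$ is $m^4\cdot1=1$, and the cosets meet only in $m$, so the product over their union is $m^{-1}=m$. In (V4), $\lambda_m=\widehat{mw}$, and the inverse transform of $4\cdot1_{mU}$, for a subgroup $U$ of order $4$, is $\frac{4}{16}m(x)\sum_{\xi\in U}\xi(x)$, which is $m(x)$ if all $\xi\in U$ equal $1$ at $x$ and $0$ otherwise. The bound $|\eta|\le\eta(0)=32/16$ follows from (V1) and inversion.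

\begin{lemma}\label{lem:gadget}
Let $e:X\to\mathbb{Z}$ be $w$-admissible. Then $\sum_\xi|\hat e(\xi)|\ge32$. If equality holds, then $e=\pm mw$ or $e=\pm m\beta_c$ for some $m\in\hat X$ and $c\in O$, according as $e(0)\ne0$ or $e(0)=0$; in both cases $|\hat e|\in\mathcal V$, with center $m$.
\end{lemma}

\begin{proof}
Parseval's identity fixes $\sum\hat e^2=16(10+e(0)^2)$. This alone would allow a small $\ell^1$ norm, with the transform concentrated on few characters; congruences rule that out. Each $\hat e(\xi)$ is $e(0)$ plus ten terms $\pm1$, so it is even and $|\hat e(\xi)|\le10+|e(0)|\le 12$. Moreover $\hat e(1)-\hat e(\xi)=2\sum e(x)$, summed over the $x\in O$ with $\xi(x)=-1$. There are $4$ such $x$ for $\xi=\chi_{0j}$ (the pairs containing $j$) and $6$ for $\xi=\chi_{ij}$ with $i,j\ne0$ (the pairs containing exactly one of $i,j$). A sum of an even number of terms $\pm1$ is even, so all $\hat e(\xi)$ are congruent modulo $4$.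

Suppose first that all $\hat e(\xi)\equiv2\pmod4$. Then $|\hat e|\in\{2,6,10\}$, so $(|\hat e|-2)(|\hat e|-10)\le0$. Summing over the $16$ characters gives $12\sum|\hat e|\ge\sum\hat e^2+320\ge480$, so $\sum|\hat e|\ge40$.

Otherwise $\hat e=4u$ with $u$ integer-valued, $4e=\sum_\xi u(\xi)\xi$ and $\sum u^2=10+e(0)^2$. We must show $\sum|u|\ge8$ and find the equality cases.

\emph{Case $e(0)=\pm2$.} Replacing $e$ by $-e$ if necessary, let $e(0)=2$. Then $\sum|u|\ge\sum u=4e(0)=8$. In case of equality, $0\le u\le3$, $\sum u=8$ and $\sum u^2=14$, so $\sum u(u-1)=6$. As $u(u-1)\in\{0,2,6\}$, the nonzero values of $u$ are $3,1,1,1,1,1$ or $2,2,2,1,1$. In the second case $4e=2(\xi_1+\xi_2+\xi_3)+\xi_4+\xi_5$ with distinct $\xi_k$. The first term is $2$ modulo $4$ at every point, so $\xi_4+\xi_5$ is never $0$, that is, $\xi_4=\xi_5$, a contradiction. In the first case let $u(m)=3$. Then $f=me$ is admissible with $f(0)=2$ and $\sum_xf(x)=\hat e(m)=12$, so $f=1$ on $O$ and $f=w$.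

\emph{Case $e(0)=0$.} Now $\sum u^2=10$ and $|u|\le2$, since $4|u|\le10$. The nonzero values of $|u|$ are ten $1$'s, or one $2$ and six $1$'s, or $2,2,1,1$, with sums $10$, $8$, $6$. In the last case $4e=2(\pm\xi_1\pm\xi_2)+(\pm\xi_3\pm\xi_4)$ with distinct $\xi_k$. The first term is $0$ modulo $4$, so the second, which lies in $\{0,\pm2\}$, vanishes identically. Then $\xi_3\xi_4$ is constant, hence trivial, a contradiction. So $\sum|u|\ge8$. In case of equality let $u(m)=2\sigma$ with $\sigma=\pm1$. Then $f=\sigma me$ has $f(0)=0$ and $\sum_xf(x)=8$, so exactly one of its ten values on $O$ is $-1$, and $f=\beta_c$ for some $c$.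

Finally, $|\widehat{mw}|=\lambda_m$ and $|\widehat{m\beta_c}|=\nu_{m,\pi}$ for the partition $\pi$ given by $c$.
\end{proof}

In the main proof each point $a\ne0$ of each upper layer will carry its own member of $\mathcal V$, and the only relation among them will be the subadditivity in Lemma~\ref{lem:punctured}(ii). The next lemma shows that this suffices to make them equal. It uses one count. If $\pi\ne\pi'$, some triangle of $\pi$ meets some triangle of $\pi'$ in exactly two points, so after relabeling the six points $\pi=012|345$ and $\pi'=013|245$. Then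
\begin{equation}\label{eq:supports}
K_\pi=\{1,\chi_{01},\chi_{02},\chi_{12},\chi_{34},\chi_{35},\chi_{45}\},\qquad K_{\pi'}=\{1,\chi_{01},\chi_{03},\chi_{13},\chi_{24},\chi_{25},\chi_{45}\},
\end{equation}
and $K_\pi\cap K_{\pi'}=\{1,\chi_{01},\chi_{45}\}$.

\begin{lemma}\label{lem:triangle}
If $f,g,h\in\mathcal V$ satisfy $f\le g+h$, $g\le f+h$ and $h\le f+g$ pointwise, then $f=g=h$.
\end{lemma}

\begin{proof}
Write $m_f$ and $K_f$ for the center and the support of $f$, and use the same notation for $g$ and $h$.

\emph{Step 1: distinct members of the triple have distinct centers.} Suppose $f\ne g$ have the same center, and translate it to $1$. We claim that $|f-g|$ is $4$ at eight characters and $0$ elsewhere. If $\{f,g\}=\{\lambda_1,\nu_{1,\pi}\}$ with $\pi=0ij|klp$, the eight are $1$ (where the values are $12$ and $8$), the edges $0k,0l,0p$ of the star, and the edges $ij,kl,kp,lp$ of the triangles. If $\{f,g\}=\{\nu_{1,\pi},\nu_{1,\pi'}\}$, they are the $4+4$ edges that lie in exactly one of the sets \eqref{eq:supports}. Now $h\ge|f-g|$ and both sides have sum $32$, so $h=|f-g|$. Then $h$ has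 maximum $4$, contrary to (V2).

\emph{Step 2: it is impossible that exactly two are equal.} Say $f=h\ne g$, so $g\le2f$. By Step 1, $m_g\neq m_f$, so $g(m_g)\le2\cdot4=8$ and $g$ is a double triangle. Its support has $7$ elements and lies in $K_f$, so $f$ is a double triangle and $K_f=K_g$. By (V3) the support determines the center, so $m_f=m_g$, contrary to Step 1.

\emph{Step 3: it is impossible that all three are distinct.} The centers are distinct by Step 1, so $f(m_f)\le g(m_f)+h(m_f)\le8$. Hence $f$ is a double triangle and $g(m_f)=h(m_f)=4$. The same holds for $g$ and $h$, so the number $n_3$ of characters in all three supports is at least $3$. By the inequalities, no character lies in exactly one support. Let $n_{fg}$ count the characters in $K_f$ and $K_g$ only, and define $n_{fh}$, $n_{gh}$ in the same way. Then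
\[
7=n_3+n_{fg}+n_{fh}=n_3+n_{fg}+n_{gh}=n_3+n_{fh}+n_{gh},
\]
so $n_{fg}=n_{fh}=n_{gh}=(7-n_3)/2$ and $|K_f\cap K_g|=(7+n_3)/2\ge5$.

Translate so that $f=\nu_{1,\pi}$ and $g=\nu_{\delta,\pi'}$ with $\delta\ne1$. From $\delta\in K_f=K_\pi$ and $1\in K_g=\delta K_{\pi'}$ we get $\delta\in K_\pi\cap K_{\pi'}$. If $\pi'=\pi=R|R'$, say $\delta\in U_R$, then $\delta\notin U_{R'}$, so
\[
K_f\cap K_g=(U_R\cup U_{R'})\cap(U_R\cup\delta U_{R'})=U_R\cup(U_{R'}\cap\delta U_{R'})=U_R .
\]
If $\pi'\ne\pi$, label as in \eqref{eq:supports}. Then $\delta$ is $\chi_{01}$ or $\chi_{45}$, and the permutation $(0\,4)(1\,5)(2\,3)$ preserves $\pi$ and $\pi'$ and exchanges these two edges, so let $\delta=\chi_{01}$. Multiplying the list for $K_{\pi'}$ by $\chi_{01}$ gives $K_g=\{\chi_{01},1,\chi_{13},\chi_{03},\chi_{35},\chi_{34},\chi_{23}\}$, and $K_f\cap K_g=\{1,\chi_{01},\chi_{34},\chi_{35}\}$. In both cases $|K_f\cap K_g|=4<5$.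
\end{proof}

\section{The rigid weights $W_N$}\label{sec:main}

Let $G=A\times X\times B$, with layers $A\times X\times\{0\}$ and $A\times X\times\{b_i\}$. We multiply the model weight by $w$:
\[
W_N(a,x,0)=r\alpha(a)w(x),\qquad W_N(a,x,b_i)=\tau(a)w(x)\quad(1\le i\le r),
\]
and $W_N=0$ elsewhere.

\begin{proposition}\label{prop:main}
For every power of two $N\ge4$, the function $W_N$ is a rigid weight with
\[
n_N:=n(W_N)=11N-1+\tfrac{11}2N(N-1),\qquad D_N:=D(W_N)=6N(N-1).
\]
It takes the value $2$ at $(a,0,b_1)$ for $a\ne0$, and $D_N-n_N=\frac12(N^2-23N+2)$.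
\end{proposition}

\begin{proof}
Write $W=W_N$. Its transform is $\hat W(\theta,\xi,\varepsilon)=\hat w(\xi)\big(r|\hat\tau(\theta)|+\hat\tau(\theta)\sum_i\varepsilon_i\big)\ge0$, which vanishes at $(1,1,(-1,\dots,-1))$. The support of $w$ has $11$ points, so the bottom layer contributes $11N-1$ points to $\Gamma$ and each upper layer $11(N-1)$. The total mass is $12\cdot r(N-1)+r\cdot12(N-1)=12N(N-1)$. The formulas follow.

Let $E$ be $W$-admissible with $E(0)=W(0)=2(N-1)$ and $\hat E\ge0$. Let $E_0,\dots,E_r$ be its layers, functions on $A\times X$, and for $i\ge1$ let $E_{i,a}=E_i(a,\cdot)$. Then $E_{i,0}=0$, and $E_{i,a}$ is $w$-admissible for $a\ne0$.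

\emph{Step 1: the budget is used up.} For fixed $i\geq1$ and $\xi\in\hat X$, let $\varphi_{i,\xi}(a)=\widehat{E_{i,a}}(\xi)$. This function on $A$ vanishes at $0$, and its transform is $\theta\mapsto\hat E_i(\theta,\xi)$. By \eqref{eq:layers} with $H=A\times X$, Lemma~\ref{lem:punctured} and Lemma~\ref{lem:gadget},
\[
16N\cdot2(N-1)=\sum_{\theta,\xi}\hat E_0\ge\sum_i\sum_{\theta,\xi}|\hat E_i|\ge\sum_i2\sum_{a\ne0}\sum_\xi\big|\widehat{E_{i,a}}(\xi)\big|\ge r\cdot2(N-1)\cdot32 .
\]
The two ends are equal, since $r=N/2$. Therefore:
\begin{itemize}
\item[(A)] $\hat E_0=\sum_i|\hat E_i|$ at every character;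
\item[(B)] each $\varphi_{i,\xi}$ is an equality case of Lemma~\ref{lem:punctured};
\item[(C)] each $E_{i,a}$ with $a\ne0$ is an equality case of Lemma~\ref{lem:gadget}, so $v_{i,a}:=|\widehat{E_{i,a}}|\in\mathcal V$.
\end{itemize}
In the model, (C) was vacuous. Here we must show that all $v_{i,a}$ are one and the same star.

\emph{Step 2: $v_{i,a}$ does not depend on $a$.} Let $a\neq a'$ be nonzero. Each of the nonzero elements $a,a',a+a'$ is the sum of the other two, so by (B) and Lemma~\ref{lem:punctured}(ii), applied at every $\xi$, the functions $v_{i,a},v_{i,a'},v_{i,a+a'}$ satisfy the hypotheses of Lemma~\ref{lem:triangle}. So they coincide. Write $v_i$ for the common value and $v_i=\hat\eta_i$ as in (V4).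

\emph{Step 3: all $v_i$ equal one star $\lambda_m$.} Different layers interact only through $E_0$, so we compute $E_0$ on the fiber $a=0$. By (B), $\sum_\theta|\hat E_i(\theta,\xi)|=2\sum_{a\ne0}v_{i,a}(\xi)=2(N-1)v_i(\xi)$. By (A) and inversion,
\[
E_0(0,x)=\frac1{16N}\sum_\xi\sum_i2(N-1)v_i(\xi)\xi(x)=(N-1)f(x),\qquad f:=\frac1r\sum_i\eta_i .
\]
We claim that $f$ is $w$-admissible. By (V4), $rf$ is integer-valued and $|f|\le f(0)=2$. For $x\in F$ we have $W(0,x,0)=0$, so $E_0(0,x)=0$ and $f(x)=0$. For $x\in O$ the number $E_0(0,x)$ is an integer congruent to $W(0,x,0)=N-1$, hence odd. From $rE_0(0,x)=(N-1)\cdot rf(x)$ and $\gcd(r,N-1)=1$, which holds because $r$ is a power of two and $N-1$ is odd, we see that $r$ divides $rf(x)$. So $f(x)$ is an integer, it is odd because $(N-1)f(x)$ is, and $|f(x)|\le2$. Hence $f(x)=\pm1$, which proves the claim.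

Since $\hat f=\frac1r\sum_iv_i\ge0$, we have $\sum|\hat f|=16f(0)=32$. By Lemma~\ref{lem:gadget} and $f(0)=2$, we get $f=mw$ for some $m\in\hat X$, so $\sum_iv_i=r\lambda_m$. Evaluating at $m$ gives $\sum_{i=1}^rv_i(m)=12r$. By (V2) each term is at most $12$, with equality only for the star centered at $m$. So $v_i=\lambda_m$ for all $i$.

\emph{Step 4: the signs come from one character.} By (C) and Lemma~\ref{lem:gadget}, $|\widehat{E_{i,a}}|=\lambda_m$ means $E_{i,a}=s_i(a)\,mw$ with $s_i(a)=\pm1$. What remains is the argument of the model. We have $\varphi_{i,m}(a)=12s_i(a)$ for $a\ne0$, so (B) and Lemma~\ref{lem:punctured}(i) give $s_i(a)=\sigma_i\theta_i(a)$ with $\sigma_i=\pm1$, $\theta_i\in\hat A$. Thus $E_i(a,x)=\sigma_i\theta_i(a)\tau(a)\,m(x)w(x)$ and $|\hat E_i(\theta,\xi)|=\hat\alpha(\theta\theta_i)\hat w(m\xi)$. By (A) and inversion,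
\[
E_0(a,x)=m(x)w(x)\,\alpha(a)\sum_i\theta_i(a).
\]
For $a\ne0$ and $x\in O$, the left side is an integer congruent to $W(a,x,0)=r-1$, hence odd, and $m(x)w(x)=\pm1$. By Lemma~\ref{lem:align}, all $\theta_i$ equal one $\theta$. Then $E_0=\theta m\cdot r\alpha w$ and $E_i=\sigma_i\theta m\cdot\tau w$, that is, $E=\chi W$ with $\chi=(\theta,m,(\sigma_i))$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $N=32$ we have $n_{32}=351+11\cdot496=5807$ and $D_{32}=6\cdot32\cdot31=5952\ge n_{32}$. Apply Proposition~\ref{prop:product} to the single weight $W_{32}$, which is rigid and takes the value $2$ at a nonzero element by Proposition~\ref{prop:main}.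
\end{proof}

For Theorem~\ref{thm:B} we must realize a prescribed pair $(n,D)$. Call $D(W)-n(W)$ the \emph{excess} of $W$; it is additive in Proposition~\ref{prop:product}. The segment has excess $0$ and pads the dimension. A weight $W_N$ with large $N$ has positive excess $\Delta_N=D_N-n_N=\frac12(N^2-23N+2)$ and provides the bulk, but only in multiples of $\Delta_N$. The weights $W_4$ and $W_8$, with
\[
n_4=109,\quad\Delta_4=-37,\qquad n_8=395,\quad\Delta_8=-59,
\]
are useless alone, but their excesses are coprime, so a bounded number of copies corrects the residue modulo $\Delta_N$.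

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Increasing $c$ strengthens the statement, so we may assume $1<c<12/11$. For $0\le t<n$ use Proposition~\ref{prop:small}. Let $n\le t\le cn$ and $s=\lfloor t\rfloor-n$, so $0\le s\le(c-1)n$.

The leading terms of $\Delta_N$ and $n_N$ are $\frac12N^2$ and $\frac{11}2N^2$, so $\Delta_N/n_N\to1/11>c-1$. Fix a power of two $N$ with $\Delta_N/n_N>c-1$, and put $\Delta=\Delta_N>0$ and $\rho=(c-1)n_N/\Delta<1$. These depend only on $c$. Since $\gcd(37,59)=1$, there are integers $i,i'$ with $37i+59i'=-s$; reducing them modulo $\Delta$, we obtain $i,i'\in\{1,\dots,\Delta\}$ with $37i+59i'\equiv-s\pmod\Delta$. Then $j=(s+37i+59i')/\Delta$ is a positive integer, and $j\le(c-1)n/\Delta+96$. Hence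
\[
jn_N+109i+395i'\le\rho n+96n_N+504\Delta,
\]
which is at most $n$ once $n\ge n_0:=\lceil(96n_N+504\Delta)/(1-\rho)\rceil$. For such $n$ let $k=n-jn_N-109i-395i'\ge0$, and take $j$ copies of $W_N$, $i$ copies of $W_4$, $i'$ copies of $W_8$ and $k$ copies of the segment of Example~\ref{ex:segment}. The total dimension is $n$ and the total excess is $j\Delta-37i-59i'=s$, so $D=n+s=\lfloor t\rfloor\ge n$. By Propositions~\ref{prop:main} and~\ref{prop:product}, $\mathrm{Rips}_t(\mathbb{Z}^n)=\mathrm{Rips}_D(\mathbb{Z}^n)$ is not $\mathbb{F}_2$-acyclic, hence not contractible.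
\end{proof}

\begin{thebibliography}{9}

\bibitem{Zaremsky}
Matthew C. B. Zaremsky, \emph{Contractible Vietoris-Rips complexes of $\mathbb{Z}^n$}, arXiv:2410.11993 (2024).

\end{thebibliography}
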